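\title{A lower bound for the number of complex realizations of an isostatic graph}

\begin{abstract}
Let $G$ be an isostatic (minimally rigid) graph on $n$ vertices, and let $c(G)$ be the number of congruence classes of complex realizations of $G$ in the plane with the same edge lengths as a generic realization. We prove that $c(G)\ge 2^{n-3}$, as conjectured by Jackson and Owen. The proof degenerates to a generic collinear realization, near which the edge equations reduce to $n-2$ quadratic equations in $n-2$ unknowns; their quadratic parts have no nontrivial common zero, so B\'ezout's theorem applies. We also show that the bound is attained for every $n\ge3$, that it improves by the factor $c(H)/2^{h-3}$ for each member $H$ of a family of edge-disjoint isostatic subgraphs on $h\ge3$ vertices, and that the algebraic property behind the proof characterizes isostatic graphs among graphs with $2n-3$ edges.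
\end{abstract}

\section{Introduction}\label{sec:intro}

Draw a graph in the plane with straight edges and record only the edge lengths. In how many essentially different ways can the drawing be reconstructed? We answer a question of this kind for graphs that have just enough edges to make the answer finite.

Graphs are finite and simple and have $n\ge2$ vertices. A \emph{realization} of $G=(V,E)$ is a pair $(G,p)$ with $p:V\to\mathbb{C}^2$; it is \emph{real} if $p(V)\subseteq\mathbb{R}^2$. For $z=(z_1,z_2)\in\mathbb{C}^2$ put $f(z)=z_1^2+z_2^2$, the squared length when $z$ is real. Realizations $(G,p)$ and $(G,q)$ are \emph{equivalent} if $f(p(u)-p(v))=f(q(u)-q(v))$ for every edge $uv\in E$, and \emph{congruent} if this holds for every pair $u,v\in V$. A point of $\mathbb{C}^m$ is \emph{generic} if its coordinates are algebraically independent over $\mathbb{Q}$, and a real realization $(G,p)$ is generic if its $2n$ coordinates form a generic point.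

A real realization $(G,p)$ is \emph{rigid} if there is an $\varepsilon>0$ such that every real realization $(G,q)$ that is equivalent to $(G,p)$ and satisfies $\|p(v)-q(v)\|<\varepsilon$ for all $v\in V$ is congruent to $(G,p)$. The graph $G$ is \emph{rigid} if its generic real realizations are rigid, and \emph{isostatic} if it is rigid and $G-e$ is not rigid for every edge $e$. By Laman's theorem, $G$ is isostatic if and only if $|E|=2n-3$ and every subgraph with $n'\ge2$ vertices has at most $2n'-3$ edges. The number $2n-3$ is the number of coordinates minus the dimension of the group of isometries of the plane, so for an isostatic graph the edge lengths impose as many equations as there are unknowns.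

For a generic realization $(G,p)$ of a rigid graph $G$, let $c(G,p)$ be the number of congruence classes of complex realizations equivalent to $(G,p)$. It is known that $c(G,p)$ is finite and has the same value $c(G)$ for all generic $(G,p)$.

For a complete graph, equivalence and congruence coincide, so $c(K_2)=c(K_3)=1$. Call it a \emph{vertex addition} when a new vertex $v$ is joined to two distinct existing vertices $u_1,u_2$. Once the old vertices are placed, $v$ lies on two circles centered at $u_1$ and $u_2$. Over $\mathbb{R}$ such circles may meet in two points or in none; over $\mathbb{C}$ they generically meet in two points, mirror images in the line $u_1u_2$. So each vertex addition should double the count, except the first, where the reflection is a congruence of the whole triangle. A graph built from $K_2$ by vertex additions should then have $c(G)=2^{n-3}$. Its equations are solved one vertex at a time, by square roots, and one would guess that no isostatic graph has fewer solutions than these simplest ones. This is the conjecture posed by Jackson and Owen~\cite{JO}, and our main result confirms it.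

\begin{theorem}\label{thm:main}
If $G$ is an isostatic graph on $n\ge2$ vertices, then $c(G)\ge 2^{n-3}$.
\end{theorem}

``Isostatic'' cannot be weakened to ``rigid'', since $c(K_n)=1<2^{n-3}$ for $n\ge4$.

\begin{theorem}\label{thm:sharp}
If $n\ge3$ and $G$ is obtained from $K_2$ by repeated vertex additions, then $c(G)=2^{n-3}$. Thus the bound in Theorem~\ref{thm:main} is best possible for every $n\ge3$.
\end{theorem}

Subgraphs that exceed the bound pass their excess on to the whole graph.

\begin{theorem}\label{thm:relative}
Let $H_1,\dots,H_k$ be pairwise edge-disjoint isostatic subgraphs of an isostatic graph $G$ on $n$ vertices, where $H_i$ has $h_i\ge3$ vertices. Then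
\[
c(G)\ \ge\ 2^{n-3}\prod_{i=1}^{k}\frac{c(H_i)}{2^{h_i-3}}.
\]
In particular, $c(G)\ge2^{n-h}c(H)$ for every isostatic subgraph $H$ with $h\ge3$ vertices, and if $c(G)=2^{n-3}$, then $c(H)=2^{h-3}$ for every such $H$.
\end{theorem}

The proof of Theorem~\ref{thm:main} rests on a statement about one system of quadratic equations. Fix an orientation of each edge, and for $g:V\to\mathbb{C}$ and $e=uv$ write $g_e=g(u)-g(v)$. Given $x\in\mathbb{C}^V$, consider the system
\begin{equation}\label{eq:key}
y_e^2=x_e\,z_e\qquad(e\in E)
\end{equation}
in the unknowns $y,z\in\mathbb{C}^V$; it does not depend on the orientation. For all $a,b,b'\in\mathbb{C}$ the pair $y=ax+b$, $z=a^2x+b'$ is a solution, and we call these solutions \emph{trivial}.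

\begin{theorem}\label{thm:key}
Let $G$ be a graph with $|E|=2n-3$ and let $x\in\mathbb{C}^V$ be generic. Then $G$ is isostatic if and only if every solution of \eqref{eq:key} is trivial.
\end{theorem}

For instance, $K_4$ with a pendant edge $uv$ attached at $u$ has $7=2\cdot5-3$ edges and is not isostatic; taking $y=z=0$ on $K_4$, $y(v)=1$ and $z(v)=1/(x(v)-x(u))$ gives a nontrivial solution.

Section~\ref{sec:idea} shows how \eqref{eq:key} arises from realizations close to a line and works out a four-vertex example. Section~\ref{sec:generic} reduces $c(G)$ to a count of preimages under a polynomial map. Section~\ref{sec:iso} proves the ``only if'' part of Theorem~\ref{thm:key} by induction on $n$, and Section~\ref{sec:bezout} deduces Theorem~\ref{thm:main} and the ``if'' part. Sections~\ref{sec:sharp} and~\ref{sec:sub} prove Theorems~\ref{thm:sharp} and~\ref{thm:relative}.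

\section{Realizations close to a line}\label{sec:idea}

Let $G$ have $n\ge3$ vertices and $2n-3$ edges, with $V=\{1,\dots,n\}$ and $12\in E$, and put $E^\circ=E\setminus\{12\}$. We remove congruences and scaling by pinning vertex $1$ at $(0,0)$ and vertex $2$ at $(1,0)$. The \emph{pinned map} of $G$ is
\[
\Phi:\mathbb{C}^{2n-4}\to\mathbb{C}^{E^\circ},\qquad \Phi(X,Y)_e=X_e^2+Y_e^2,
\]
where $X,Y\in\mathbb{C}^V$, the values $X_1=0$, $X_2=1$, $Y_1=Y_2=0$ are fixed, and $X_i,Y_i$ with $i\ge3$ are the variables. Source and target both have dimension $2n-4$. One symmetry survives the pinning, the reflection $Y\mapsto-Y$, and Lemma~\ref{lem:pin} will show that for isostatic $G$ a generic fiber of $\Phi$ has $2c(G)$ points. So we must find $2^{n-2}$ points in a generic fiber, and for this it suffices to find one value with $2^{n-2}$ \emph{nondegenerate} preimages, that is, preimages at which the derivative $d\Phi$ is invertible (Lemma~\ref{lem:fiber}).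

Induction on $n$ does not give this directly. An isostatic graph need not have a vertex of degree $2$, and the reduction at a vertex of degree $3$ inserts a new edge whose length is not among the data. We look instead for a point at which many preimages collide. At a collinear point $(x,0)$ the derivative of $\Phi$ vanishes in all $n-2$ directions $Y_3,\dots,Y_n$, as the derivative of $w\mapsto w^2$ does at $0$, so one may hope for $2^{n-2}$ preimages nearby. Moving a vertex by $\varepsilon$ across the line changes squared lengths by order $\varepsilon^2$, as does moving it by $\varepsilon^2$ along the line. This suggests the following scaling. For $x\in\mathbb{C}^V$ with $x(1)=0$, $x(2)=1$ and for $\eta,w\in\mathbb{C}^V$ vanishing at the vertices $1$ and $2$,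
\begin{equation}\label{eq:expand}
\Phi(x+\varepsilon^2\eta,\ \varepsilon w)_e=x_e^2+\varepsilon^2\,\Psi_\varepsilon(\eta,w)_e,\qquad
\Psi_\varepsilon(\eta,w)_e=2x_e\eta_e+w_e^2+\varepsilon^2\eta_e^2 .
\end{equation}
The limit system $\Psi_0(\eta,w)=\gamma$ is linear in $\eta$ and quadratic in $w$.

\begin{example}\label{ex:two}
Let $V=\{1,2,3,4\}$ and $E=\{12,13,23,24,34\}$, two triangles glued along $23$, and let $x=(0,1,x_3,x_4)$ have distinct entries. The equations are $w_e^2+2x_e\eta_e=\gamma_e$, and with $\gamma_{12}=0$ this holds for the edge $12$ too. Divide by $x_e$ and add around a cyclically oriented triangle $ijk$. The terms $2\eta_e$ cancel, leaving $\sum w_e^2/x_e=\sum\gamma_e/x_e$. With $a=x_{ij}$, $b=x_{jk}$, $s=w_{ij}$, $t=w_{jk}$, the third edge has $x_{ki}=-(a+b)$ and $w_{ki}=-(s+t)$, and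
\[
\frac{s^2}{a}+\frac{t^2}{b}-\frac{(s+t)^2}{a+b}=\frac{(bs-at)^2}{ab(a+b)} .
\]
For the triangle $123$ we get $bs-at=-w_3$, and for $234$ we get $bs-at=(x_4-1)w_3-(x_3-1)w_4$. So $w$ satisfies
\[
w_3^2=\delta_1,\qquad \bigl((x_4-1)w_3-(x_3-1)w_4\bigr)^2=\delta_2,
\]
where $\delta_1,\delta_2$ are linear in $\gamma$ and take arbitrary values, since $\gamma_{13}$ enters only $\delta_1$ and $\gamma_{34}$ only $\delta_2$. If $\delta_1\delta_2\ne0$ there are four solutions $w$. For each of them the edges $13$ and $24$ determine $\eta_3$ and $\eta_4$, and the equations for $23$ and $34$ then follow from the two triangle equations. The two signs are the orientations of the two thin triangles. Modulo $w\mapsto-w$ there remain $2=2^{4-3}$ solutions.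
\end{example}

In general one eliminates $\eta$ by adding around cycles. A connected graph with $2n-3$ edges has $(2n-3)-(n-1)=n-2$ independent cycles, so one obtains $n-2$ quadratic equations in $w_3,\dots,w_n$. They are no longer squares of linear forms, but B\'ezout's theorem still gives $2^{n-2}$ solutions, provided none lies at infinity, that is, provided $\Psi_0(\eta,w)=0$ forces $w=0$. The system $\Psi_0(\eta,w)=0$ is \eqref{eq:key} with $y=w$ and $z=-2\eta$. This is why Theorem~\ref{thm:key} is the heart of the matter; unlike the number $c(G)$, it can be carried through the reduction at a vertex of degree $3$.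

\section{Generic fibers and the pinned map}\label{sec:generic}

We use two standard facts about generic points.
\begin{itemize}
\item[(G1)] Generic points are dense in $\mathbb{C}^m$: the other points lie in the countably many hypersurfaces defined by nonzero rational polynomials, a set of measure zero. In particular, no proper Zariski closed set contains all generic points.
\item[(G2)] Let $K\subseteq\mathbb{C}$ be a countable subfield, and let $\lambda,\lambda'\in\mathbb{C}^m$ each have coordinates algebraically independent over $K$. Then the isomorphism $K(\lambda)\to K(\lambda')$ over $K$ with $\lambda_i\mapsto\lambda_i'$ extends to a field automorphism $\sigma$ of $\mathbb{C}$. Acting coordinatewise, $\sigma$ commutes with every polynomial map with coefficients in $K$.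
\end{itemize}

\begin{lemma}\label{lem:fiber}
Let $F:\mathbb{C}^m\to\mathbb{C}^m$ be a polynomial map with rational coefficients.
\begin{enumerate}
\item[(a)] All fibers $F^{-1}(\lambda)$ with $\lambda$ generic have the same cardinality.
\item[(b)] If $\lambda$ is generic and $F(q)=\lambda$, then $q$ is generic and its coordinates are algebraic over $\mathbb{Q}(\lambda)$.
\item[(c)] If some $\mu\in\mathbb{C}^m$ has $N$ nondegenerate preimages, then $|F^{-1}(\lambda)|\ge N$ for every generic $\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The automorphism $\sigma$ of (G2), with $K=\mathbb{Q}$, maps $F^{-1}(\lambda)$ bijectively onto $F^{-1}(\lambda')$.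

(b) The field $\mathbb{Q}(q)$ is generated by $m$ elements and contains $\mathbb{Q}(\lambda)$, which has transcendence degree $m$. So $\mathbb{Q}(q)$ has transcendence degree exactly $m$, which gives both claims.

(c) By the inverse function theorem, the $N$ preimages have disjoint neighborhoods that $F$ maps onto neighborhoods of $\mu$. Every point in the intersection of these has at least $N$ preimages. By (G1) one such point is generic; now apply (a).
\end{proof}

For a graph $\Gamma$ with vertex set $W$ let $f_\Gamma:(\mathbb{C}^2)^W\to\mathbb{C}^{E(\Gamma)}$ be the \emph{measurement map}, with components $f_{uv}(q)=f(q(u)-q(v))$, and let $M_\Gamma$ be the Zariski closure of its image. As the closure of the image of an affine space, $M_\Gamma$ is irreducible. A morphism of varieties is \emph{dominant} if its image is Zariski dense, and the closure of the image of a variety $Z$ has dimension at most $\dim Z$. A nonconstant real realization $(G,p)$ is \emph{infinitesimally rigid} if the Jacobian of $f_G$ at $p$ has rank $2n-3$. A generic real realization of a rigid graph is infinitesimally rigid~\cite{AR}.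

\begin{lemma}\label{lem:dom}
\begin{enumerate}
\item[(a)] If $f(q(2)-q(1))=t^2\ne0$, then $q$ is congruent to a realization $q'$ with $q'(1)=(0,0)$ and $q'(2)=(t,0)$.
\item[(b)] $\dim M_\Gamma\le 2n-3$ for every graph $\Gamma$ on $n\ge2$ vertices.
\item[(c)] For a graph $G$ with $|E|=2n-3$: if $G$ is isostatic, then $df_G$ has rank $2n-3$ at some point of $\mathbb{C}^{2n}$; if $df_G$ has rank $2n-3$ at some point, then $f_G$ is dominant; and if $f_G$ is dominant, then $G$ is isostatic.
\item[(d)] If $G$ is isostatic and $(G,p)$ is generic, then $f_G(p)$ is a generic point of $\mathbb{C}^E$.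
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $a=q(2)-q(1)$ and $O=\frac1t\left(\begin{smallmatrix}a_1&a_2\\-a_2&a_1\end{smallmatrix}\right)$. Then $O^{T}O=I$, so $O$ preserves $f$, and $Oa=(t,0)$. Take $q'(v)=O(q(v)-q(1))$.

(b) The realizations with $f(q(2)-q(1))\ne0$ form a Zariski dense set, so their image under $f_\Gamma$ is dense in $M_\Gamma$. By (a) this image lies in the image of the linear space defined by $q(1)=0$ and $q(2)\in\mathbb{C}\times\{0\}$, which has dimension $2n-3$.

(c) The first implication is the result of~\cite{AR} quoted above. If $df_G$ is surjective at a point, the image of $f_G$ contains a Euclidean open set, on which no nonzero polynomial vanishes; so $f_G$ is dominant. If $f_G$ is dominant, then projecting to the edges of a subgraph $\Gamma$ on $n'\ge2$ vertices shows that $M_\Gamma=\mathbb{C}^{E(\Gamma)}$, so $|E(\Gamma)|\le2n'-3$ by (b), and $G$ is isostatic by Laman's theorem.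

(d) Let $R$ be a rational polynomial with $R(f_G(p))=0$. Since $p$ is generic, $R\circ f_G$ is the zero polynomial, and since $f_G$ is dominant by (c), $R=0$.
\end{proof}

\begin{lemma}\label{lem:pin}
Let $G$ be isostatic with $n\ge3$ vertices and pinned map $\Phi$. Then $|\Phi^{-1}(\lambda)|=2c(G)$ for every generic $\lambda\in\mathbb{C}^{E^\circ}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fiber}(a) it suffices to treat one generic $\lambda$. Let $(G,p)$ be a generic real realization, let $t^2=f_{12}(p)\neq0$, and put $\lambda_e=f_e(p)/t^2$ for $e\in E^\circ$. The $2n-3$ numbers $t^2$ and $\lambda_e$ generate the field $\mathbb{Q}(f_G(p))$, which has transcendence degree $2n-3$ by Lemma~\ref{lem:dom}(d). So they are algebraically independent, and $\lambda$ is generic.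

For $(X,Y)\in\Phi^{-1}(\lambda)$ the realization $q=t(X,Y)$ has $f_{12}(q)=t^2$ and $f_e(q)=t^2\lambda_e=f_e(p)$, so it is equivalent to $p$. Conversely, by Lemma~\ref{lem:dom}(a) every realization equivalent to $p$ is congruent to one of this form. It remains to show that each congruence class contains exactly two of them.

Suppose $t(X,Y)$ and $t(X',Y')$ are congruent. Comparing squared distances from $v$ to the vertices $1$ and $2$ gives $X_v^2+Y_v^2=X_v'^2+Y_v'^2$ and $(X_v-1)^2+Y_v^2=(X_v'-1)^2+Y_v'^2$. Subtracting, $X_v=X_v'$, and then $Y_v^2=Y_v'^2$. Comparing the squared distance from $u$ to $v$ gives $(Y_u-Y_v)^2=(Y_u'-Y_v')^2$, hence $Y_uY_v=Y_u'Y_v'$ for all $u,v$. By Lemma~\ref{lem:fiber}(b), $Y_3\ne0$. Write $Y_3'=\pm Y_3$; then $Y_3Y_v=Y_3'Y_v'$ gives $Y_v'=\pm Y_v$ with the same sign for all $v$. Conversely, $(X,-Y)$ lies in $\Phi^{-1}(\lambda)$, gives a congruent realization, and differs from $(X,Y)$ because $Y_3\neq0$.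
\end{proof}

\section{Isotropic lines}\label{sec:iso}

This section proves one direction of Theorem~\ref{thm:key}.

\begin{proposition}\label{prop:key}
Let $G$ be isostatic and $x\in\mathbb{C}^V$ generic. Then every solution of \eqref{eq:key} is trivial.
\end{proposition}

\subsection*{The system as an incidence problem}
Equation \eqref{eq:key} says that one fixed quadratic form vanishes on differences of points of $\mathbb{C}^3$. Let $B(r)=r_2^2-r_1r_3$ for $r=(r_1,r_2,r_3)$; this is a nondegenerate quadratic form, and we write $\langle\cdot,\cdot\rangle$ for the symmetric bilinear form with $\langle r,r\rangle=B(r)$. A vector $r$ is \emph{isotropic} if $B(r)=0$, and an affine line is isotropic if its direction is. With $P(v)=(x(v),y(v),z(v))$, the system \eqref{eq:key} reads $B(P(u)-P(v))=0$ for all edges $uv$. An isotropic vector with $r_1\neq0$ equals $r_1(1,a,a^2)$ for $a=r_2/r_1$. Hence, when the values $x(v)$ are distinct,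
\begin{quote}
$(y,z)$ is trivial if and only if all points $P(v)$ lie on a common isotropic line.
\end{quote}
If $\langle\cdot,\cdot\rangle$ vanishes on a subspace $W$, then $W\subseteq W^\perp$ and $\dim W^\perp=3-\dim W$, so $\dim W\le1$. Therefore:
\begin{itemize}
\item[(I)] if $r\ne0$ and $r'$ are isotropic and $\langle r,r'\rangle=0$, then $r'\in\mathbb{C}r$.
\end{itemize}
The next lemma locates a vertex whose two or three neighbors have been placed.

\begin{lemma}\label{lem:cones}
\begin{enumerate}
\item[(a)] Let $P_1\ne P_2$ with $B(P_1-P_2)=0$. If $B(P-P_1)=B(P-P_2)=0$, then $P$ lies on the line $P_1P_2$.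
\item[(b)] Let $P_1,P_2,P_3$ be distinct and not on a common isotropic line. Then at most two points $P$ satisfy $B(P-P_i)=0$ for $i=1,2,3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $B(P-P_2)=B(P-P_1)+2\langle P-P_1,P_1-P_2\rangle+B(P_1-P_2)$ we get $\langle P-P_1,P_1-P_2\rangle=0$. Apply (I) with $r=P_1-P_2$ and $r'=P-P_1$.

(b) Put $s_i=P_i-P_1$ for $i=2,3$ and $r=P-P_1$. Since $B(r-s_i)=B(r)-2\langle r,s_i\rangle+B(s_i)$, the conditions are $B(r)=0$ and $2\langle r,s_i\rangle=B(s_i)$ for $i=2,3$.

Suppose $s_2,s_3$ are linearly independent. By nondegeneracy, the two linear equations define an affine line $r_0+\mathbb{C}d$ with $d\ne0$ and $\langle d,s_i\rangle=0$. On it, $B(r_0+\tau d)=B(r_0)+2\tau\langle r_0,d\rangle+\tau^2B(d)$ has at most two zeros unless all three coefficients vanish. In that case (I) gives $r_0\in\mathbb{C}d$, so $r=0$ satisfies the linear equations and $B(s_2)=B(s_3)=0$. Then (I) gives $s_2,s_3\in\mathbb{C}d$, contradicting independence.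

Suppose $s_3=\tau s_2$; then $\tau\ne0,1$ because the points are distinct. If a solution $r$ exists, then $\tau^2B(s_2)=2\tau\langle r,s_2\rangle=\tau B(s_2)$, so $B(s_2)=0$ and the line through the $P_i$ is isotropic, contrary to hypothesis. So there is no solution.
\end{proof}

\subsection*{Two graphs without vertices of degree two}
Part (a) of the lemma settles vertices of degree $2$. To see what happens in degree $3$, consider a $3$-regular graph on six vertices that does not contain $K_4$. It is isostatic: it has $9$ edges, a subgraph on five vertices has at most $6\le7$ edges, one on four vertices at most $5$, and the bounds for two and three vertices hold in any simple graph.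

\begin{example}\label{ex:k33}
Let $G=K_{3,3}$ with parts $\{u_i\}$ and $\{v_i\}$, and let $x$ have distinct entries. The three distinct points $P(v_j)$ satisfy $B(P(v_j)-P(u_i))=0$ for all $i$, so by Lemma~\ref{lem:cones}(b) the points $P(u_i)$ lie on an isotropic line. By Lemma~\ref{lem:cones}(a) so do the $P(v_j)$, on the same line. Every solution is trivial.
\end{example}

\begin{example}\label{ex:prism}
Let $G$ be the prism, with triangles $u_1u_2u_3$, $v_1v_2v_3$ and edges $u_iv_i$. Let $x$ have distinct entries with $x(v_i)=x(u_i)+\theta$ for a constant $\theta\neq 0$. Put $y=z=0$ on the $u_i$, and $y=1$, $z=1/\theta$ on the $v_i$. Then \eqref{eq:key} reads $0=0$ on the triangles and $1=\theta\cdot\theta^{-1}$ on the edges $u_iv_i$. The solution is nontrivial, because an affine function of $x$ vanishing at $u_1$ and $u_2$ vanishes everywhere.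
\end{example}

So distinct entries are not enough, and the degree-$3$ step must use genericity in earnest. We will show that, with the other entries of $x$ fixed, only finitely many values of $x(v)$ admit a nontrivial solution.

\subsection*{The combinatorial reduction}
The induction uses the following Henneberg-type reduction, which is where Laman's count enters.

\begin{lemma}\label{lem:henn}
Let $G$ be isostatic with $n\ge3$. Then $G$ has a vertex of degree $2$ or $3$. If $\deg v=2$, then $G-v$ is isostatic. If $v$ has exactly the neighbors $u_1,u_2,u_3$, then for some $i\ne j$ we have $u_iu_j\notin E$ and $G-v+u_iu_j$ is isostatic.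
\end{lemma}

\begin{proof}
Since $G-v$ has at most $2(n-1)-3$ edges, every degree is at least $2$; the degrees sum to $4n-6<4n$, so some degree is at most $3$. If $\deg v=2$, then $G-v$ has $2(n-1)-3$ edges and inherits the subgraph bounds.

Let $\deg v=3$. Write $i(S)$ for the number of edges of $G$ induced by $S\subseteq V$, and call $S\subseteq V-v$ with $|S|\ge2$ \emph{tight} if $i(S)=2|S|-3$. No tight set contains all of $u_1,u_2,u_3$, for then $i(S+v)=2|S|=2|S+v|-2$. Suppose no pair works. Then each pair $u_i,u_j$ lies in a tight set $S_{ij}$: if $u_iu_j\in E$ take $\{u_i,u_j\}$; otherwise $G-v+u_iu_j$ has $2(n-1)-3$ edges and violates Laman's bound on some set, which must contain $u_i,u_j$ and be tight. If two of these sets, $S$ and $S'$, met in at least two vertices, then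
\[
i(S\cup S')\ge i(S)+i(S')-i(S\cap S')\ge 2|S|+2|S'|-6-2|S\cap S'|+3=2|S\cup S'|-3,
\]
so $S\cup S'$ would be a tight set containing all three $u_i$. Hence $S_{12}\cap S_{13}=\{u_1\}$, $S_{12}\cap S_{23}=\{u_2\}$, $S_{13}\cap S_{23}=\{u_3\}$. The triple intersection is empty and no edge is induced by two of the sets. The union $S$ has $|S|=\sum|S_{ij}|-3$ and $i(S)\ge\sum(2|S_{ij}|-3)=2|S|-3$, so it is tight and contains all three $u_i$, a contradiction.
\end{proof}

\subsection*{Normalized solutions}
The trivial solutions form a three-parameter family, which we remove. For $a,b,b'\in\mathbb{C}$ put $y'=y-ax-b$ and $z'=z-2ay+a^2x-b'$. Then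
\[
y_e'^2-x_ez_e'=(y_e^2-2ax_ey_e+a^2x_e^2)-(x_ez_e-2ax_ey_e+a^2x_e^2)=y_e^2-x_ez_e,
\]
so $(y',z')$ solves \eqref{eq:key} if $(y,z)$ does. Fix two vertices $1,2$ with $x(1)\ne x(2)$. We can choose $a,b$ and then $b'$ so that $(y',z')$ is \emph{normalized}, meaning
\begin{equation}\label{eq:norm}
y'(1)=y'(2)=z'(1)=0 .
\end{equation}
If $(y',z')=0$, then $y=ax+b$ and $z=2ay-a^2x+b'=a^2x+2ab+b'$, so $(y,z)$ is trivial. A normalized trivial solution is $0$, since the slope and then both constants vanish. Thus all solutions are trivial if and only if $0$ is the only normalized solution. The normalized solutions form an affine variety that is stable under the scaling $\tau\cdot(y,z)=(\tau y,\tau^2z)$, $\tau\in\mathbb{C}^*$, because both sides of \eqref{eq:key} are multiplied by $\tau^2$.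

We shall use Krull's theorem: if $Z$ is an irreducible affine variety and the polynomial $g$ does not vanish identically on $Z$, then every irreducible component of $Z\cap\{g=0\}$ has dimension $\dim Z-1$.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
We use induction on $n$. The entries of $x$ are distinct, so the points $P(v)$ are distinct. For $n=2$ the two points span an isotropic line. Let $n\ge3$ and let $v$ be a vertex of degree $2$ or $3$. Put $H=G-v$ and let $x_H$ be the restriction of $x$ to $V(H)$, which is generic.

If $v$ has two neighbors $u_1,u_2$, then $H$ is isostatic, and by induction the points $P(u)$, $u\in V(H)$, lie on an isotropic line. By Lemma~\ref{lem:cones}(a), $P(v)$ lies on the line $P(u_1)P(u_2)$, which is that line.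

Now let $v$ have neighbors $u_1,u_2,u_3$, and let $G'=H+u_iu_j$ be isostatic as in Lemma~\ref{lem:henn}. Normalize at two vertices $1,2$ of $H$. The difficulty is that a solution for $G$ restricts to a solution for $H$, not for $G'$, and $H$ has one edge too few for the induction hypothesis. So let $\mathcal{R}$ be the variety of normalized solutions for $(H,x_H)$, and let
\[
g=(y(u_i)-y(u_j))^2-(x(u_i)-x(u_j))(z(u_i)-z(u_j))
\]
be the missing equation. By induction applied to $(G',x_H)$,
\begin{equation}\label{eq:cut}
\mathcal{R}\cap\{g=0\}=\{0\}.
\end{equation}

\emph{Step 1: $\mathcal{R}\setminus\{0\}$ is a union of finitely many $\mathbb{C}^*$-orbits.}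
First, $\dim\mathcal{R}\le1$. Let $Z$ be an irreducible component of $\mathcal{R}$. The closure of $\mathbb{C}^*\cdot Z$ is irreducible, being the closure of the image of $\mathbb{C}^*\times Z$; it contains $Z$ and lies in $\mathcal{R}$, so it equals $Z$. Thus $Z$ is closed and stable under scaling, and letting $\tau\to0$ shows $0\in Z$. If $\dim Z\ge2$, then the set $Z\cap\{g=0\}$ is nonempty, as it contains $0$, and has dimension at least $1$, either because it equals $Z$ or by Krull's theorem. This contradicts \eqref{eq:cut}.

The orbit of a nonzero point of $\mathcal{R}$ is an infinite image of $\mathbb{C}^*$, so its closure is an irreducible curve, hence a component of $\mathcal{R}$, and the orbit omits only finitely many points of this curve. Two orbits with the same closure therefore meet and so coincide. Hence there are at most as many nonzero orbits as components. Fix representatives $\rho_1,\dots,\rho_N$.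

\emph{Step 2: finitely many bad values.}
Call $\xi\in\mathbb{C}$ \emph{bad} if \eqref{eq:key} for $G$, with $x_H$ on $V(H)$ and $\xi$ in place of $x(v)$, has a nonzero normalized solution $(y,z)$. Let $\rho\in\mathcal{R}$ be the restriction of such a solution to $H$. If $\rho=0$, then $P(u_1)\ne P(u_2)$ lie on the isotropic line $r_2=r_3=0$, and Lemma~\ref{lem:cones}(a) gives $y(v)=z(v)=0$, so $(y,z)=0$, which is excluded. Hence $\rho\ne0$, and after scaling $(y,z)$, which does not change $\xi$, we may assume $\rho=\rho_l$ for some $l$. By \eqref{eq:cut}, $B(P(u_i)-P(u_j))=g(\rho_l)\ne0$, so the distinct points $P(u_1),P(u_2),P(u_3)$ are not on a common isotropic line. These points are determined by $x_H$ and $\rho_l$, so by Lemma~\ref{lem:cones}(b) there are at most two possibilities for $P(v)=(\xi,y(v),z(v))$. Thus there are at most $2N$ bad values.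

\emph{Step 3: $x(v)$ is not bad.}
Let $K=\mathbb{Q}(x_H)$. Since $x$ is generic, $x(v)$ is transcendental over $K$. For any other $\xi$ transcendental over $K$, (G2) gives an automorphism of $\mathbb{C}$ fixing $K$ and sending $x(v)$ to $\xi$; it carries a nonzero normalized solution for $x(v)$ to one for $\xi$. If $x(v)$ were bad, all the infinitely many such $\xi$ would be bad, contradicting Step~2. So $0$ is the only normalized solution for $(G,x)$.
\end{proof}

\section{The local count and the lower bound}\label{sec:bezout}

We now carry out the plan of Section~\ref{sec:idea}. The next statement does not assume that $G$ is isostatic, so that it also yields the converse in Theorem~\ref{thm:key}. The hypothesis $|E|=2n-3$ makes the number of quadrics equal to the number of unknowns.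

\begin{proposition}\label{prop:local}
Let $G$ have $n\ge3$ vertices and $2n-3$ edges, with $12\in E$ and pinned map $\Phi$. Suppose that for some $x\in\mathbb{C}^V$ with $x(1)\neq x(2)$ every solution of \eqref{eq:key} is trivial. Then some point of $\mathbb{C}^{E^\circ}$ has at least $2^{n-2}$ nondegenerate preimages under $\Phi$.
\end{proposition}

\begin{proof}
\emph{Normalizing $x$.} The hypothesis passes from $x$ to $\tilde x=\kappa x+\mu$ with $\kappa\ne0$. Indeed, if $y_e^2=\tilde x_ez_e=x_e(\kappa z)_e$, then $y-ax$ and $\kappa z-a^2x$ are constant for some $a$, so $y-(a/\kappa)\tilde x$ and $z-(a/\kappa)^2\tilde x$ are constant. So we may assume $x(1)=0$, $x(2)=1$ and use \eqref{eq:expand}.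

\emph{The only zero of $\Psi_0$ is $0$.} Let $\Psi_0(\eta,w)=0$. Then $w_e^2=x_e(-2\eta)_e$ for $e\in E^\circ$, and also for $e=12$, where both sides vanish. So $(w,-2\eta)$ is a solution of \eqref{eq:key}, normalized in the sense of \eqref{eq:norm}. It is trivial by hypothesis, hence $0$.

\emph{Eliminating $\eta$.} Let $L:\mathbb{C}^{n-2}\to\mathbb{C}^{E^\circ}$ be the linear map $L\eta=(2x_e\eta_e)_e$. It is injective, since $L\eta=\Psi_0(\eta,0)$. Choose a surjective linear map $T:\mathbb{C}^{E^\circ}\to\mathbb{C}^{n-2}$ with kernel $\operatorname{im}L$; this is possible because $(2n-4)-(n-2)=n-2$. It plays the role of the triangle sums in Example~\ref{ex:two}. Put $Q(w)=T\bigl((w_e^2)_e\bigr)$, a vector of $n-2$ quadratic forms $Q_j$ in $w_3,\dots,w_n$. For $\gamma\in\mathbb{C}^{E^\circ}$ and given $w$, the equation $\Psi_0(\eta,w)=\gamma$ reads $L\eta=\gamma-(w_e^2)_e$; it has a solution $\eta$ if and only if $Q(w)=T(\gamma)$, and then exactly one. Taking $\gamma=0$ shows that $Q(w)=0$ only for $w=0$.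

\emph{Counting.} By Sard's theorem the holomorphic map $Q:\mathbb{C}^{n-2}\to\mathbb{C}^{n-2}$ has a regular value $\delta$, that is, $dQ_w$ is invertible whenever $Q(w)=\delta$. Consider the $n-2$ quadrics $Q_j(w)=\delta_jw_0^2$ in $\mathbb{P}^{n-2}$. They have no common point on the hyperplane $w_0=0$, since the $Q_j$ have no nontrivial common zero. A projective variety of positive dimension meets every hyperplane, so their intersection is finite. B\'ezout's theorem states that $m$ hypersurfaces in $\mathbb{P}^m$ with finite intersection meet in as many points, counted with multiplicity, as the product of their degrees, and that a point where they meet transversally has multiplicity $1$. As $\delta$ is a regular value, all intersections are transversal, so $Q(w)=\delta$ has exactly $2^{n-2}$ solutions.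

Choose $\gamma$ with $T(\gamma)=\delta$. Then $\Psi_0(\eta,w)=\gamma$ has exactly $2^{n-2}$ solutions, and they are nondegenerate. For if $(\dot\eta,\dot w)$ is in the kernel of $d\Psi_0$ at $(\eta,w)$, then $L\dot\eta+(2w_e\dot w_e)_e=0$; applying $T$ gives $dQ_w(\dot w)=0$, so $\dot w=0$, and then $L\dot\eta=0$ gives $\dot\eta=0$.

\emph{Perturbing.} The map $\Psi_\varepsilon(\eta,w)$ is polynomial in $(\varepsilon,\eta,w)$. By the implicit function theorem each of the $2^{n-2}$ solutions extends to a solution of $\Psi_\varepsilon=\gamma$ depending continuously on $\varepsilon$, and for small $\varepsilon>0$ these remain distinct and nondegenerate. Since $(\eta,w)\mapsto(x+\varepsilon^2\eta,\varepsilon w)$ is an affine bijection onto the domain of $\Phi$, identity \eqref{eq:expand} turns them into $2^{n-2}$ nondegenerate preimages of $(x_e^2+\varepsilon^2\gamma_e)_e$ under $\Phi$.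
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n=2$ we have $G=K_2$ and $c(G)=1\ge\frac12$. Let $n\ge3$ and label the vertices so that $12\in E$. By Proposition~\ref{prop:key} the hypothesis of Proposition~\ref{prop:local} holds for generic $x$. Since $\Phi$ has rational coefficients, Lemma~\ref{lem:fiber}(c) gives $|\Phi^{-1}(\lambda)|\ge2^{n-2}$ for generic $\lambda$, and Lemma~\ref{lem:pin} gives $2c(G)\ge2^{n-2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:key}]
One direction is Proposition~\ref{prop:key}. Conversely, suppose every solution of \eqref{eq:key} is trivial. If $n=2$, then $G=K_2$ is isostatic. If $n\ge3$, label the vertices so that $12\in E$. By Proposition~\ref{prop:local}, $d\Phi$ is invertible at some point $(X,Y)$. Consider the square submatrix of the Jacobian of $f_G$ at $(X,Y)$ given by the $2n-3$ columns $X_2,X_3,Y_3,\dots,X_n,Y_n$. The row of the edge $12$ has the entry $2(X_2-X_1)=2$ in the column $X_2$ and zeros elsewhere, and deleting this row and column leaves the matrix of $d\Phi$. So the submatrix is invertible, $df_G$ has rank $2n-3$ at $(X,Y)$, and $G$ is isostatic by Lemma~\ref{lem:dom}(c).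
\end{proof}

\section{Vertex additions double the count}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
A vertex addition preserves Laman's conditions: it adds one vertex and two edges, and a subgraph on $n'\ge3$ vertices containing the new vertex has at most $2(n'-1)-3+2$ edges. So $G$ is isostatic. Let $12$ be the initial edge. By Lemma~\ref{lem:pin} it suffices to show, by induction on $n\ge2$, that $|\Phi_G^{-1}(\lambda)|=2^{n-2}$ for every generic $\lambda$, where $\Phi_G$ is the pinned map of $G$. For $K_2$ the pinned map goes from a point to a point and the fiber has one element.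

Let $G$ arise from $H$ by joining $v$ to $u_1,u_2$, and write a generic $\lambda$ as $(\lambda_H,\lambda_1,\lambda_2)$, where $\lambda_i$ belongs to the edge $vu_i$. A point of $\Phi_G^{-1}(\lambda)$ consists of a point $q\in\Phi_H^{-1}(\lambda_H)$ and a position for $v$. We show that each $q$ admits exactly two positions. Let $a=q(u_1)-q(u_2)$. By Lemma~\ref{lem:fiber}(b), the unpinned coordinates of $q$ are algebraically independent and algebraic over $\mathbb{Q}(\lambda_H)$. This has two consequences. First, $f(a)\ne0$: as a polynomial in the unpinned coordinates, $f(a)$ is not zero, since it does not vanish at a point with distinct $X$-coordinates and $Y=0$. Second, $\lambda_1,\lambda_2$ are algebraically independent over $\mathbb{Q}(q)$.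

Let $w$ be the position of $v$ minus $q(u_1)$. The conditions are $f(w)=\lambda_1$ and $f(w+a)=\lambda_2$. The vectors $a$ and $a^\perp=(-a_2,a_1)$ form a basis, as their determinant is $f(a)$. Writing $w=sa+ra^\perp$, we have $f(w)=(s^2+r^2)f(a)$ and $f(w+a)=((s+1)^2+r^2)f(a)$. So the conditions are equivalent to
\[
s=\frac{\lambda_2-\lambda_1-f(a)}{2f(a)},\qquad r^2=\frac{\lambda_1}{f(a)}-s^2 .
\]
The value of $r^2$ is a polynomial in $\lambda_1,\lambda_2$ over $\mathbb{Q}(q)$ in which $\lambda_2^2$ has coefficient $-1/(4f(a)^2)\neq0$, so it is nonzero. Hence there are exactly two positions, and $|\Phi_G^{-1}(\lambda)|=2|\Phi_H^{-1}(\lambda_H)|$.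

Such a graph exists for every $n\ge3$: join each new vertex to $1$ and $2$.
\end{proof}

\section{Replacing an isostatic subgraph}\label{sec:sub}

A realization of $G$ can be found in two stages: first fix the shape of an isostatic subgraph $H$, in one of $c(H)$ ways, and then place the other vertices. The number of ways to complete the second stage should depend only on the vertex set of $H$ and on the edges outside $H$. To make this precise we express $c$ as the degree of a map.

Recall that a dominant morphism $\varphi:M\to N$ of irreducible complex varieties of the same dimension has a finite \emph{degree} $\deg\varphi=[\mathbb{C}(M):\mathbb{C}(N)]$, that $|\varphi^{-1}(\mu)|=\deg\varphi$ for all $\mu$ outside a proper closed subset of $N$, and that degrees multiply under composition. Recall also that the image of a morphism contains a nonempty open subset of its closure (Chevalley), and that a proper closed subset of an irreducible variety has smaller dimension.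

For a vertex set $W$ let $K_W$ be the complete graph on $W$. Two realizations on $W$ are congruent exactly when they have the same image under $f_{K_W}$, so $M_{K_W}$ is the closure of the set of congruence classes. If $\Gamma$ contains a spanning isostatic subgraph $G$ on $n$ vertices, then the coordinate projection $M_\Gamma\to\mathbb{C}^{E(G)}$ is dominant by Lemma~\ref{lem:dom}(c), so $\dim M_\Gamma=2n-3$ by Lemma~\ref{lem:dom}(b).

\begin{lemma}\label{lem:degree}
If $G=(V,E)$ is isostatic, then $c(G)$ is the degree of the projection $\pi:M_{K_V}\to\mathbb{C}^{E}$.
\end{lemma}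

\begin{proof}
The map $\pi$ is dominant between irreducible varieties of dimension $2n-3$. Let $I$ be the image of $f_{K_V}$ and put $\nu(\mu)=|\pi^{-1}(\mu)\cap I|$ for $\mu\in\mathbb{C}^E$. Then $c(G)=\nu(f_G(p))$ for a generic realization $(G,p)$, and $f_G(p)$ is generic by Lemma~\ref{lem:dom}(d). The set $M_{K_V}\setminus I$ lies in a proper closed subset of $M_{K_V}$, whose image under $\pi$ has closure of dimension less than $2n-3$. So there is a proper closed $D\subset\mathbb{C}^E$ with $\nu(\mu)=\deg\pi$ for $\mu\notin D$. By (G1) some generic $\mu$ lies outside $D$. An automorphism of $\mathbb{C}$ maps $I$ onto $I$ and commutes with coordinate projections, so by (G2) the function $\nu$ is constant on generic points. Hence $c(G)=\deg\pi$.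
\end{proof}

\begin{lemma}\label{lem:replace}
Let $G=(V,E)$ be isostatic, let $H\subseteq G$ be an isostatic subgraph with vertex set $U$, and let $F=E\setminus E(H)$. Let $H'$ be any isostatic graph on $U$ and $G'=(V,F\cup E(H'))$. Then $G'$ is isostatic and
\[
\frac{c(G)}{c(H)}=\frac{c(G')}{c(H')} .
\]
\end{lemma}

\begin{proof}
Let $h=|U|$. The set $U$ spans at most $2h-3=|E(H)|$ edges of $G$, so no edge of $F$ has both ends in $U$. Hence the graph $G\cup K_U$ has edge set $E(K_U)\sqcup F$, and $M_{G\cup K_U}\subseteq M_{K_U}\times\mathbb{C}^F$. Both varieties are irreducible. The first has dimension $2n-3$, because $G\cup K_U$ contains $G$, and the second has dimension $(2h-3)+|F|=2n-3$, because $K_U$ contains $H$. So they are equal: the shape of $U$ and the lengths of the edges in $F$ vary independently.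

The projection $\alpha:M_{K_V}\to M_{G\cup K_U}=M_{K_U}\times\mathbb{C}^F$ is dominant, since its image contains that of $f_{G\cup K_U}$, and both sides have dimension $2n-3$. Its degree $m$ depends only on $V$, $U$ and $F$. The projection $\beta:M_{K_U}\times\mathbb{C}^F\to\mathbb{C}^{E(H)}\times\mathbb{C}^F$ is dominant, and its fibers are those of $M_{K_U}\to\mathbb{C}^{E(H)}$, so $\deg\beta=c(H)$ by Lemma~\ref{lem:degree}. Since $\beta\circ\alpha$ is the projection to $\mathbb{C}^{E}$, we get $c(G)=m\,c(H)$.

Let $\beta'$ be the corresponding projection for $H'$, dominant of degree $c(H')$. The graph $G'$ has $|F|+2h-3=2n-3$ edges, and $f_{G'}=\beta'\circ\alpha\circ f_{K_V}$ is a composition of dominant maps, with $f_{K_V}$ viewed as a map to $M_{K_V}$. By Lemma~\ref{lem:dom}(c), $G'$ is isostatic, and by Lemma~\ref{lem:degree}, $c(G')=\deg(\beta'\circ\alpha)=m\,c(H')$.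
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:relative}]
For each $i$ choose a graph $H_i'$ on the vertex set of $H_i$ obtained from $K_2$ by vertex additions. It is isostatic, and $c(H_i')=2^{h_i-3}$ by Theorem~\ref{thm:sharp}, which is where $h_i\ge3$ is used. Put $G_0=G$ and let $G_i$ arise from $G_{i-1}$ by replacing $H_i$ with $H_i'$. The $j$th replacement deletes only edges of $H_j$, so by edge-disjointness $H_i$ is still a subgraph of $G_{i-1}$. By Lemma~\ref{lem:replace} each $G_i$ is isostatic on $n$ vertices and $c(G_{i-1})=c(G_i)\,c(H_i)/2^{h_i-3}$. Therefore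
\[
c(G)=c(G_k)\prod_{i=1}^k\frac{c(H_i)}{2^{h_i-3}},
\]
and $c(G_k)\ge2^{n-3}$ by Theorem~\ref{thm:main}. The case $k=1$ is $c(G)\ge2^{n-h}c(H)$. If $c(G)=2^{n-3}$, this gives $c(H)\le2^{h-3}$, and Theorem~\ref{thm:main} gives the reverse inequality.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AR}
Asimow and Roth, 1978.

\bibitem{JO}
Bill Jackson and J. C. Owen,
\emph{The number of equivalent realisations of a rigid graph},
arXiv:1204.1228 (2012).

\end{thebibliography}
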